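\title{A locally finite $\kappa$-maximal cofinitary group}

\begin{abstract}
Let $\kappa$ be a regular uncountable cardinal with $\kappa^{<\kappa}=\kappa$. A group of permutations of $\kappa$ is $\kappa$-cofinitary if each of its non-identity elements has fewer than $\kappa$ fixed points. We show that a ${<}\kappa$-closed, $\kappa^+$-c.c.\ forcing adds a locally finite group of size $\kappa^+$ that is maximal among the $\kappa$-cofinitary groups. The conditions are locally finite permutation groups of size less than $\kappa$ with side conditions. The side conditions make it possible to change one value of a generator, by conjugating with an involution, without losing local finiteness.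
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\kappa$ is a regular uncountable cardinal with $\kappa^{<\kappa}=\kappa$; we call these the \emph{standing hypotheses}. Let $S(\kappa)$ be the group of all permutations of $\kappa$. A subgroup $G\le S(\kappa)$ is \emph{$\kappa$-cofinitary} if every non-identity element of $G$ has fewer than $\kappa$ fixed points. It is a \emph{$\kappa$-maximal cofinitary group} if, in addition, no subgroup of $S(\kappa)$ properly containing $G$ is $\kappa$-cofinitary. A group is \emph{locally finite} if each of its finitely generated subgroups is finite.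

The definition can be read in two ways. Since $g(x)=h(x)$ holds exactly when $h^{-1}g$ fixes $x$, a group is $\kappa$-cofinitary if and only if the graphs of any two distinct elements meet in fewer than $\kappa$ points. And since $\kappa$ is regular, a group is $\kappa$-cofinitary if and only if each of its subgroups of size less than $\kappa$ acts freely outside a set of fewer than $\kappa$ points, namely outside the union of the fixed point sets of its non-identity elements.

Being $\kappa$-cofinitary puts no restriction on the isomorphism type of a group $Q$ of size at most $\kappa$, because $Q$ acts freely on the set $Q\times\kappa$ of size $\kappa$ by left multiplication. The union of a chain of $\kappa$-cofinitary groups is $\kappa$-cofinitary, so Zorn's lemma yields $\kappa$-maximal cofinitary groups, but it says nothing about their algebraic structure. One can apply Zorn's lemma to the locally finite $\kappa$-cofinitary groups alone. The resulting group $G$ has no proper \emph{locally finite} $\kappa$-cofinitary extension, and this leaves open an extension $\langle G,f\rangle$ by a permutation $f$ of infinite order. For $|G|\le\kappa$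 such an extension always exists (Proposition~\ref{prop:small}). So local finiteness and maximality pull in different directions.

Replace $\kappa$ by $\omega$ in the definitions: a maximal cofinitary group is a subgroup of $S(\omega)$ whose non-identity elements have finitely many fixed points and which has no proper supergroup in $S(\omega)$ with this property. Kastermans showed that it is consistent that there is a locally finite maximal cofinitary group. The question for uncountable $\kappa$ is posed by Fischer and Switzer~\cite{FS}:

\begin{quote}
Is it consistent with ZFC and the standing hypotheses on $\kappa$ that there is a locally finite $\kappa$-maximal cofinitary group?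
\end{quote}

The case $\omega$ suggests the answer yes, but there is a real difference between the two cases. It is natural to approximate $G$ by groups acting on ordinals $\delta<\kappa$. For $\kappa=\omega$ these are groups of permutations of finite sets, and they stay finite whatever permutation is adjoined. For uncountable $\kappa$ a ${<}\kappa$-closed forcing has to admit infinite groups acting on infinite sets, and then adjoining a single involution can produce an element of infinite order: the involutions $n\mapsto -n$ and $n\mapsto 1-n$ of $\mathbb Z$ have a translation as their product. We show that the answer is nevertheless yes.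

\begin{theorem}\label{thm:main}
Let $\kappa$ be regular uncountable with $\kappa^{<\kappa}=\kappa$. There is a ${<}\kappa$-closed, $\kappa^+$-c.c.\ forcing $\mathbb P$ of size $\kappa^+$ forcing that there is a locally finite $\kappa$-maximal cofinitary group $G$ with $|G|=\kappa^+$.
\end{theorem}

A forcing of this kind preserves cardinals and the standing hypotheses. Hence the existence of a locally finite $\kappa$-maximal cofinitary group is consistent with ZFC and the standing hypotheses, for any such $\kappa$. The next theorem is not needed for the question; it gives more information about $\mathbb P$ and $G$.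

\begin{theorem}\label{thm:extra}
Let $\kappa$ be regular uncountable with $\kappa^{<\kappa}=\kappa$, and let $\mathbb P$ and $G$ be the forcing and the group constructed in the proof of Theorem~\ref{thm:main}.
\begin{itemize}
\item[(i)] The forcing $\mathbb P$ does not change $2^\kappa$. So $|G|=\kappa^+<2^\kappa$ is consistent with $2^\kappa$ arbitrarily large.
\item[(ii)] Every $\kappa$-maximal cofinitary group has size at least $\kappa^+$.
\item[(iii)] Every locally finite group of size less than $\kappa$ embeds into $G$.
\item[(iv)] Every permutation of a finite set $F\subseteq\kappa$ is the restriction to $F$ of an element of $G$.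
\end{itemize}
\end{theorem}

\subsection*{Outline}
The forcing adds $\kappa^+$ generators $h_a$. A condition specifies fewer than $\kappa$ of them on an ordinal $\delta<\kappa$, generating a locally finite group $K$, and an extension must continue $K$ as the same abstract group acting freely on the new points. This makes the generic group $G$ locally finite and $\kappa$-cofinitary. For maximality, let $f\notin G$ and suppose that $\langle G,f\rangle$ is $\kappa$-cofinitary. We find a generator $h_a$ that agrees with $f$ at $\kappa$ many points; then $f^{-1}h_a$ has $\kappa$ fixed points, so $f=h_a\in G$. The density argument has to arrange $h_a(x)=y$ for a prescribed pair $(x,y)$ while leaving the action of a given subgroup $L\le K$ untouched. We do this by conjugating with an involution $t$ that commutes with $L$, and the whole difficulty is to keep the group locally finite after $t$ is adjoined.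

Section~\ref{sec:small} proves Theorem~\ref{thm:extra}(ii), which explains the size $\kappa^+$. Sections~\ref{sec:surgery} and~\ref{sec:blocks} are pure group theory: they show when $t$ can be adjoined, and how to add new points. Sections~\ref{sec:forcing}--\ref{sec:generic} define $\mathbb P$ and prove Theorem~\ref{thm:main}, and Section~\ref{sec:further} contains the rest of Theorem~\ref{thm:extra}.

\subsection*{Conventions}
Permutations act on the left, and $\operatorname{Sym}(\Omega)$ is the group of all permutations of a set $\Omega$. A group $\Gamma\le\operatorname{Sym}(\Omega)$ \emph{acts freely} on $X\subseteq\Omega$ if $X$ is $\Gamma$-invariant and no non-identity element of $\Gamma$ fixes a point of $X$. An ordinal is the set of smaller ordinals, so $\delta\setminus\gamma$ is the interval $[\gamma,\delta)$.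

\section{Groups of size at most $\kappa$ are not maximal}\label{sec:small}

\begin{proposition}\label{prop:small}
Let $G\le S(\kappa)$ be $\kappa$-cofinitary with $|G|\le\kappa$. Then there is $f\in S(\kappa)\setminus G$ of infinite order such that $\langle G,f\rangle$ is $\kappa$-cofinitary.
\end{proposition}

Theorem~\ref{thm:extra}(ii) follows at once. The idea is to build $f$ one pair at a time and to choose each new point $y$ so that a growing part of $G$ neither fixes $y$ nor maps it to a point already used.

\begin{proof}
Write $G=\{g_i:i<\kappa\}$, with repetitions allowed, and let $W_i=\langle g_j:j<i\rangle$. Then $|W_i|<\kappa$ because $\kappa$ is uncountable, and any finitely many elements of $G$ lie in some $W_i$.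

\emph{Construction of $f$.} List in order type $\kappa$ all tasks ``put $x$ into the domain'' and ``put $x$ into the range'', for $x<\kappa$. We build an increasing sequence of partial injections $f_i$ $(i<\kappa)$ with $f_0=\emptyset$, taking unions at limits and adding at most one pair at each stage, so that $|f_i|<\kappa$. At stage $i$ consider the $i$-th task, which concerns a point $x$. If $f_i$ already fulfills it, let $f_{i+1}=f_i$. Otherwise let $B_i=\operatorname{dom}f_i\cup\operatorname{ran}f_i\cup\{x\}$ and choose $y<\kappa$ with
\begin{equation}\label{eq:fresh}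
gy\notin B_i\ \text{ for all } g\in W_i,\qquad gy\ne y\ \text{ for all } g\in W_i\setminus\{1\}.
\end{equation}
The first requirement excludes the set $W_iB_i$ of size less than $\kappa$. The second excludes a union of fewer than $\kappa$ fixed point sets, each of size less than $\kappa$. As $\kappa$ is regular, $y$ exists. Add the pair $(x,y)$ for a domain task and $(y,x)$ for a range task. Since $y\notin B_i$, the result is a partial injection, and $y\ne x$. Then $f=\bigcup_i f_i$ is a permutation of $\kappa$.

\emph{Cyclically reduced products.} Call a product
\[
w=a_nf^{\varepsilon_n}\cdots a_1f^{\varepsilon_1}\qquad(n\ge1,\ a_k\in G,\ \varepsilon_k=\pm1)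
\]
\emph{cyclically reduced} if $a_k=1$ implies $\varepsilon_{k+1}=\varepsilon_k$, with indices modulo $n$. Every $u\in\langle G,f\rangle$ is conjugate in $\langle G,f\rangle$ to an element of $G$ or to a cyclically reduced product. To see this, consider all expressions of conjugates of $u$ as products of elements of $G$ and letters $f^{\pm1}$, and take one with the least number $n$ of letters $f^{\pm1}$. If $n=0$, we have an element of $G$. Otherwise, conjugating by the element of $G$ to the right of the rightmost letter brings the expression into the displayed form with the same $n$. Suppose $a_k=1$ and $\varepsilon_{k+1}=-\varepsilon_k$. If $k<n$, two adjacent letters cancel. If $k=n$, then $n\ge2$ and two letters cancel in $f^{\varepsilon_1}wf^{-\varepsilon_1}$. Both cases contradict the minimality of $n$.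

\emph{A cyclically reduced product $w$ has fewer than $\kappa$ fixed points.} Fix $i_0<\kappa$ with $a_1,\dots,a_n\in W_{i_0}$. Let $z_0$ be a fixed point of $w$, and put $z'_k=f^{\varepsilon_k}(z_{k-1})$ and $z_k=a_kz'_k$, so that $z_n=z_0$. Step $k$ goes from the \emph{source} $z_{k-1}$ to the \emph{target} $z'_k$ and \emph{uses} one pair of $f$, whose endpoints are these two points. We show that all used pairs lie in $f_{i_0}$. Then $z_0\in\operatorname{dom}f_{i_0}\cup\operatorname{ran}f_{i_0}$, a set of size less than $\kappa$ that does not depend on $z_0$.

Suppose not. Let $i\ge i_0$ be the last stage at which a used pair was added, let $e$ be that pair, and let $x,y,B_i$ be as in stage $i$. The other used pairs lie in $f_i$. So all sources and targets lie in $B_i\cup\{y\}$, and $e$ is the only used pair with endpoint $y$. Let step $k$ use $e$; indices are taken modulo $n$.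

Suppose step $k$ goes from $x$ to $y$. The point $z_k=a_ky$ is the source of step $k+1$, so it lies in $B_i\cup\{y\}$. As $a_k\in W_i$, the two parts of \eqref{eq:fresh} give first $a_ky=y$ and then $a_k=1$. Hence $\varepsilon_{k+1}=\varepsilon_k$, and step $k+1$ has source $y$, so it uses $e$ with exponent $\varepsilon_k$. But with that exponent the source of $e$ is $x\ne y$.

Suppose step $k$ goes from $y$ to $x$. The point $z'_{k-1}=a_{k-1}^{-1}y$ is the target of step $k-1$, so it lies in $B_i\cup\{y\}$. As $a_{k-1}^{-1}\in W_i$, \eqref{eq:fresh} gives $a_{k-1}=1$. Hence $\varepsilon_{k-1}=\varepsilon_k$, and step $k-1$ has target $y$, so it uses $e$ with exponent $\varepsilon_k$. But with that exponent the target of $e$ is $x\ne y$.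

\emph{Conclusion.} Conjugate permutations have the same number of fixed points, so $\langle G,f\rangle$ is $\kappa$-cofinitary. The products $g^{-1}f$ $(g\in G)$ and $f^n$ $(n\ge1)$ are cyclically reduced, so they have fewer than $\kappa$ fixed points and are not the identity. Thus $f\notin G$ and $f$ has infinite order.
\end{proof}

The proof used only that $\kappa$ is regular and uncountable. It avoids fixed points by avoiding all relations between $f$ and $G$. A locally finite group has to be enlarged in the opposite way, since a new generator must generate a finite group together with any finitely many old ones.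

\section{Changing one value of a permutation}\label{sec:surgery}

All proofs of local finiteness below reduce to a bound on the size of orbits.

\begin{lemma}\label{lem:orbits}
\begin{itemize}
\item[(a)] A finitely generated permutation group whose orbits all have size at most $N<\omega$ is finite.
\item[(b)] Let $K\le\operatorname{Sym}(\Omega)$ be locally finite and $t\in\operatorname{Sym}(\Omega)$. If for every finite $K_0\le K$ there is a finite bound on the sizes of the orbits of $\langle K_0,t\rangle$, then $\langle K,t\rangle$ is locally finite.
\end{itemize}
\end{lemma}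

\begin{proof}
(a) Let $\Gamma$ be such a group. A homomorphism from $\Gamma$ to $\operatorname{Sym}(n)$ is determined by the images of the generators, so there are finitely many such homomorphisms for $n\le N$. The intersection of their kernels has finite index in $\Gamma$. It acts trivially on each orbit, because the action on an orbit is given by one of these homomorphisms. So it is trivial, and $\Gamma$ is finite.

(b) Finitely many elements of $\langle K,t\rangle$ are words in $t$ and finitely many elements of $K$, which generate a finite group $K_0$. The group $\langle K_0,t\rangle$ is finite by (a).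
\end{proof}

The problem that the density argument will pose is the following. We are given a locally finite group $K\le\operatorname{Sym}(\Omega)$, subgroups $L\le H\le K$, an element $e\in H$ and points $x,y$. We want a copy of $H$ in which the elements of $L$ are unchanged and the copy of $e$ sends $x$ to $y$. A conjugate $tHt^{-1}$ will do if $t$ commutes with $L$, fixes $x$, and sends $x'=ex$ to $y$. A permutation $t$ that commutes with $L$ and sends $x'$ to $y$ must send $lx'$ to $ly$ for all $l\in L$, and this suggests the following choice.

\begin{definition}\label{def:swap}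
Let $L\le\operatorname{Sym}(\Omega)$, and let $x,y\in\Omega$ have trivial stabilizers in $L$ and satisfy $Lx\cap Ly=\emptyset$. The \emph{$L$-swap} of $x$ and $y$ is the permutation $t$ with $t(lx)=ly$ and $t(ly)=lx$ for $l\in L$ that fixes all points outside $Lx\cup Ly$.
\end{definition}

The maps $l\mapsto lx$ and $l\mapsto ly$ are injective with disjoint ranges, so $t$ is a well-defined involution. It commutes with each $l'\in L$: we have $l't(lx)=l'ly=t(l'lx)$, the same holds with $x$ and $y$ interchanged, and the complement of $Lx\cup Ly$ is $L$-invariant and fixed by $t$.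

\begin{example}[finite $L$]\label{ex:finite}
Let $\Omega=\{x,x',y,y'\}$, $e=(x\;x')(y\;y')$, $H=\langle e\rangle$ and $L=1$. The $L$-swap of $x'$ and $y$ is the transposition $t=(x'\;y)$, and $tet^{-1}=(x\;y)(x'\;y')$. The new involution sends $x$ to $y$, and like $e$ it has no fixed point. This is the move that gives maximality. For any finite $L$ it is harmless. Let $K$ be locally finite, $t$ the $L$-swap of $x'$ and $y$, and $K_0\le K$ finite. The set $K_0(Lx'\cup Ly)$ is invariant under $K_0$ and under $t$ and has at most $2|K_0||L|$ points, and all orbits of $\langle K_0,t\rangle$ outside it are $K_0$-orbits. So $\langle K,t\rangle$ is locally finite by Lemma~\ref{lem:orbits}(b).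
\end{example}

\begin{example}[infinite $L$]\label{ex:infinite}
Let $L=\bigoplus_{n\in\mathbb Z}\mathbb Z/2$, written additively with basis $(e_n)_{n\in\mathbb Z}$, and let $\alpha,\beta$ be the automorphisms with $\alpha(e_n)=e_{-n}$ and $\beta(e_n)=e_{1-n}$. Let $L$ act freely on $\Omega=L\times\{0,1\}$ by translation in the first coordinate, and define an involution $g$ by $g(l,0)=(\alpha l,0)$ and $g(l,1)=(\beta l,1)$.

The group $K=\langle L,g\rangle$ is locally finite. Indeed, let $N\cong L\times L$ be the group of permutations that translate the two copies of $L$ independently. It contains $L$, is abelian of exponent $2$, and is normalized by $g$. For finite $F\subseteq N$ the group $N_0=\langle F\cup gFg^{-1}\rangle$ is finite and normalized by $g$, so $\langle F,g\rangle\le N_0\langle g\rangle$ is finite.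

The $L$-swap of $x=(0,0)$ and $y=(0,1)$ is $t(l,i)=(l,1-i)$. Now
\[
(gt)^2(l,0)=gt(\beta l,1)=(\alpha\beta l,0),
\]
and $\alpha\beta(e_n)=e_{n-1}$. So $gt$ has infinite order.
\end{example}

In Example~\ref{ex:infinite} the element $g$ induces on the orbits $Lx$ and $Ly$ two unrelated maps $\alpha,\beta$ of $L$, and $t$ allows us to compose them. To prevent this we require all maps induced in this way to be of one kind, and of a kind that is closed under composition. The model is a group $K$ acting on itself by left multiplication: there $glz_1=mz_2$ means $m=g\,l\,(z_1z_2^{-1})$, so $m$ is obtained from $l$ by a fixed left and a fixed right multiplication. We allow finitely many such multiplications.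

\begin{definition}\label{def:control}
Let $K\le\operatorname{Sym}(\Omega)$, and let $\mathcal U$ be a set of pairs $(Y,U)$ with $Y\subseteq\Omega$ and $U\le K$. We say that $K$ \emph{controls} $\mathcal U$ if for all $(Y_1,U_1),(Y_2,U_2)\in\mathcal U$, not necessarily distinct, all $z_1\in Y_1$, $z_2\in Y_2$ and all $g\in K$ there are finite sets $T,D\subseteq K$ such that
\begin{equation}\label{eq:control}
l\in U_1,\quad m\in U_2,\quad g\,l\,z_1=m\,z_2\quad\Longrightarrow\quad m\in T\,l\,D .
\end{equation}
\end{definition}

The sets $T$ and $D$ may depend on the two pairs and on $z_1,z_2,g$, but not on $l$ and $m$. If $K$ controls $\mathcal U$, it controls every subset of $\mathcal U$.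

\begin{lemma}\label{lem:control}
Suppose that $K\le\operatorname{Sym}(\Omega)$ controls $\mathcal U$.
\begin{itemize}
\item[(a)] $K$ controls $\mathcal U\cup\{(\emptyset,U)\}$ for every $U\le K$.
\item[(b)] $K$ controls $\{(sY,\,sUs^{-1}):(Y,U)\in\mathcal U,\ s\in K\}$.
\item[(c)] $K$ controls $\mathcal U\cup\{(\Omega,1)\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The new instances are vacuous, since they require a point of $\emptyset$.

(b) Let $(Y_i,U_i)\in\mathcal U$, $s_i\in K$, $z_i=s_iy_i$ with $y_i\in Y_i$ $(i=1,2)$, and $g\in K$. Take $T,D$ as in \eqref{eq:control} for $y_1,y_2$ and $s_2^{-1}gs_1$. Let $l=s_1l_0s_1^{-1}$ and $m=s_2m_0s_2^{-1}$ with $l_0\in U_1$, $m_0\in U_2$. The equation $glz_1=mz_2$ says $(s_2^{-1}gs_1)\,l_0\,y_1=m_0\,y_2$. So $m_0\in Tl_0D$, that is, $m\in(s_2Ts_1^{-1})\,l\,(s_1Ds_2^{-1})$.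

(c) First, for $(Y,U)\in\mathcal U$ and $z\in Y$ the stabilizer of $z$ in $U$ is finite: apply \eqref{eq:control} to the pair $(Y,U)$ taken twice, with $z_1=z_2=z$ and $g=l=1$, to see that the stabilizer is contained in $TD$. Hence for every $z'\in\Omega$ the set $\{k\in U:kz=z'\}$ is finite, being empty or a coset of that stabilizer. Now consider the new instances. If the second pair is $(\Omega,1)$ and the first is in $\mathcal U$, then $m=1$, the set $\Lambda=\{l\in U_1:lz_1=g^{-1}z_2\}$ is finite, and we take $T=\{k^{-1}:k\in\Lambda\}$, $D=\{1\}$. If the first pair is $(\Omega,1)$ and the second is in $\mathcal U$, then $l=1$ and we take $T=\{m\in U_2:mz_2=gz_1\}$, $D=\{1\}$. If both pairs are $(\Omega,1)$, take $T=D=\{1\}$.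
\end{proof}

The next lemma is the core of the paper. Control makes the swap harmless, and control survives the swap, so that the operation can be repeated.

\begin{lemma}[surgery]\label{lem:surgery}
Let $K\le\operatorname{Sym}(\Omega)$ be locally finite and control $\mathcal U$. Let $(Y,V)\in\mathcal U$, $L\le V$, and let $x,y\in Y$ have trivial stabilizers in $L$ and satisfy $Lx\cap Ly=\emptyset$. Let $t$ be the $L$-swap of $x$ and $y$. Then $\Gamma=\langle K,t\rangle$ is locally finite and controls $\mathcal U$.
\end{lemma}

\begin{proof}
\emph{Local finiteness.} Let $K_0\le K$ be finite; we bound the orbits of $\langle K_0,t\rangle$. For $l,l'\in L$ put $l\sim l'$ if $glz=l'z'$ for some $g\in K_0$ and $z,z'\in\{x,y\}$. Apply \eqref{eq:control} to the pair $(Y,V)$ taken twice and to each of the finitely many triples $(g,z,z')$. Let $T$ be the group generated by all the left sets obtained, and $D$ the group generated by all the right sets. Both are finite, as $K$ is locally finite, and $l\sim l'$ implies $l'\in TlD$. The double cosets $TkD$ partition $K$. So every class $C$ of the equivalence relation on $L$ generated by $\sim$ lies in one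 double coset, and $|C|\le N:=|T||D|$.

For a class $C$ let $\Omega_C=\bigcup_{l\in C}(K_0lx\cup K_0ly)$. This set is $K_0$-invariant and has at most $2N|K_0|$ points. It is also $t$-invariant. A point of $\Omega_C$ moved by $t$ has the form $l'z'=glz$ with $l'\in L$, $l\in C$, $g\in K_0$ and $z,z'\in\{x,y\}$. Then $l\sim l'$, so $l'\in C$, and both $l'x$ and $l'y$ lie in $\Omega_C$; one of them is $t(l'z')$. The union of the sets $\Omega_C$ is $K_0$-invariant and contains $Lx\cup Ly$. So its complement is $K_0$-invariant and fixed pointwise by $t$, and the orbits there are $K_0$-orbits. All orbits of $\langle K_0,t\rangle$ therefore have size at most $2N|K_0|$, and Lemma~\ref{lem:orbits}(b) applies.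

\emph{Control.} Let $(Y_i,U_i)\in\mathcal U$, $z_i\in Y_i$ $(i=1,2)$ and $g\in\Gamma$. Fix an expression $g=g_ntg_{n-1}t\cdots tg_0$ with $g_j\in K$. We follow a point $\omega\in\Omega$ along this word: $\omega_0=g_0\omega$ and $\omega_j=g_jt\omega_{j-1}$ for $1\le j\le n$. The \emph{pattern} of $\omega$ is the function $\rho:\{1,\dots,n\}\to\{x,y,*\}$ with $\rho(j)=x$ if $\omega_{j-1}\in Lx$, $\rho(j)=y$ if $\omega_{j-1}\in Ly$, and $\rho(j)=*$ otherwise. There are at most $3^n$ patterns.

Fix a pattern $\rho$, and let $j_1<\dots<j_k$ be the places where $\rho(j)\ne*$. Put $j_0=0$, $j_{k+1}=n+1$ and $g^{(i)}=g_{j_{i+1}-1}\cdots g_{j_i+1}g_{j_i}\in K$ for $0\le i\le k$. For $1\le i\le k$ let $y_i^-=\rho(j_i)$, and let $y_i^+$ be the other point of $\{x,y\}$. Suppose that $l\in U_1$, $m\in U_2$, $glz_1=mz_2$ and that $lz_1$ has pattern $\rho$. The occurrences of $t$ with $\rho(j)=*$ do not move the point, and the occurrence $j_i$ moves it from $l_iy_i^-$ to $l_iy_i^+$ for some $l_i\in L$. Thus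
\[
g^{(0)}lz_1=l_1y_1^-,\qquad g^{(1)}l_1y_1^+=l_2y_2^-,\qquad\dots,\qquad g^{(k)}l_ky_k^+=mz_2,
\]
and for $k=0$ this reads $g^{(0)}lz_1=mz_2$. Each equation is an instance of the hypothesis of \eqref{eq:control} for $K$ and two of the pairs $(Y_1,U_1)$, $(Y,V)$, $(Y_2,U_2)$, and the elements $g^{(i)}$ and points $y_i^{\pm}$ depend on $\rho$ only. So there are finite sets $T_i,D_i\subseteq K$, independent of $l,m,l_1,\dots,l_k$, with $l_1\in T_0lD_0$, $l_2\in T_1l_1D_1$, \dots, $m\in T_kl_kD_k$. Hence $m\in(T_k\cdots T_0)\,l\,(D_0\cdots D_k)$. Let $T$ be the union over all patterns of the sets $T_k\cdots T_0$, and $D$ the union of the sets $D_0\cdots D_k$.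
\end{proof}

In Example~\ref{ex:infinite}, with $K_0=\{1,g\}$, we have $l\sim\alpha l$ and $l\sim\beta l$, so the class of $e_0$ contains every $e_n$. By Lemma~\ref{lem:surgery}, the group $K$ of that example does not control $\{(\{x,y\},L)\}$, although it is locally finite and $L$ acts freely.

\section{Free blocks and retractions}\label{sec:blocks}

We need a way to add new points on which a given group acts freely, and room for new generators that act on the new points. Copies of the regular action provide both.

Let $K\le\operatorname{Sym}(\Omega)$, let $E$ be a nonempty set, and let $B=K\times E$, taken disjoint from $\Omega$. We call $B$ a \emph{block}. For $g\in K$ let $\hat g\in\operatorname{Sym}(\Omega\cup B)$ be equal to $g$ on $\Omega$ and satisfy $\hat g(k,\eta)=(gk,\eta)$ on $B$. The map $g\mapsto\hat g$ is an injective homomorphism whose inverse is restriction to $\Omega$. Write $\hat U$ for the image of $U\le K$. The group $\hat K$ acts freely on $B$. A permutation of $\Omega\cup B$ is \emph{vertical} if it is the identity on $\Omega$ and maps each set $\{k\}\times E$ to itself.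

Most often $E=\mathbb Z/2\times J$ for a nonempty set $J$. Then $B=K\times\mathbb Z/2\times J$ is the union of the \emph{components} $B_j=K\times\mathbb Z/2\times\{j\}$, and each component has two \emph{sheets} $K\times\{i\}\times\{j\}$, which $\hat K$ preserves. A function $\chi:K\times J\to\mathbb Z/2$ defines the vertical permutation $t_\chi$ with
\[
t_\chi(k,i,j)=(k,\,i+\chi(k,j),\,j),
\]
and $t_\chi^{-1}=t_\chi$.

\begin{lemma}[blocks]\label{lem:block}
Let $\Gamma$ be generated by $\hat K$ and a set of vertical permutations.
\begin{itemize}
\item[(a)] Restriction to $\Omega$ is a homomorphism $\theta:\Gamma\to K$ with $\theta(\hat g)=g$ for $g\in K$ and $\theta(v)=1$ for vertical $v\in\Gamma$, and $g(k,\eta)\in\{\theta(g)k\}\times E$ for all $g\in\Gamma$ and $(k,\eta)\in B$.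
\item[(b)] If $K$ controls $\mathcal U$, then $\Gamma$ controls $\hat{\mathcal U}=\{(Y\cup B,\hat U):(Y,U)\in\mathcal U\}$.
\item[(c)] If $K$ is locally finite and $E=\mathbb Z/2\times J$, then $\langle\hat K,t_\chi\rangle$ is locally finite.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The generators preserve $\Omega$ and restrict to elements of $K$. The last statement holds for the generators and their inverses, and it is preserved under products.

(b) Let $(Y_i,U_i)\in\mathcal U$, $z_i\in Y_i\cup B$ and $g\in\Gamma$, and consider the equation $g\hat lz_1=\hat mz_2$ with $l\in U_1$, $m\in U_2$. If one of $z_1,z_2$ lies in $\Omega$ and the other in $B$, it has no solution, because $\Omega$ is $\Gamma$-invariant. If both lie in $\Omega$, it reads $\theta(g)lz_1=mz_2$; take $T,D\subseteq K$ for $z_1,z_2,\theta(g)$ and use $\hat T,\hat D$. If both lie in $B$, let $c_i\in K$ be the first coordinate of $z_i$. By (a), $\theta(g)lc_1=mc_2$, so $m=\theta(g)\,l\,(c_1c_2^{-1})$ and one-element sets suffice.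

(c) Let $K_0\le K$ be finite. The orbits of $\langle\hat K_0,t_\chi\rangle$ in $\Omega$ are $K_0$-orbits, and those in $B$ are contained in sets $K_0k\times\mathbb Z/2\times\{j\}$. All have size at most $2|K_0|$, and Lemma~\ref{lem:orbits}(b) applies.
\end{proof}

The homomorphism $\theta$ erases the new generators, and so it carries a relation among generators of $\Gamma$ back to $K$. After a swap, a block that the swap does not touch plays the same role.

\begin{lemma}[retraction]\label{lem:retraction}
Let $K\le\operatorname{Sym}(\Omega)$ act freely on a nonempty set $Z\subseteq\Omega$, and let $t\in\operatorname{Sym}(\Omega)$ be the identity on $Z$. Then there is a homomorphism $\theta:\langle K,t\rangle\to K$ that is the identity on $K$ and has $\theta(t)=1$. If $t\ne1$, then $t\notin K$.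
\end{lemma}

\begin{proof}
The set $Z$ is invariant under $\langle K,t\rangle$, and every element of this group restricts on $Z$ to the restriction of an element of $K$, which is unique because $K$ acts freely on $Z\ne\emptyset$. Let $\theta(g)$ be this element. If $t\in K$, then $t=\theta(t)=1$.
\end{proof}

\section{The forcing}\label{sec:forcing}

\subsection*{Background}
We use the following standard facts. Stronger conditions are smaller, $V$ is the ground model, and as usual we argue as if every condition belonged to a generic filter.
\begin{itemize}
\item[(F1)] $\mathbb P$ is \emph{${<}\kappa$-closed} if every decreasing sequence of length less than $\kappa$ has a lower bound. Such a forcing adds no function from an ordinal below $\kappa$ into $V$. So it preserves cardinals up to $\kappa$, the regularity of $\kappa$, and $\kappa^{<\kappa}=\kappa$.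
\item[(F2)] $\mathbb P$ is \emph{$\kappa^+$-c.c.}\ if every antichain has size at most $\kappa$. Such a forcing preserves cardinals from $\kappa^+$ on.
\item[(F3)] A \emph{nice name} for a subset of a set $X\in V$ is a name $\bigcup_{x\in X}\{\check x\}\times A_x$ with each $A_x$ an antichain. Every subset of $X$ in the extension is the value of a nice name.
\item[(F4)] An automorphism $\pi$ of $\mathbb P$ acts on names, fixes each $\check x$, and $p\Vdash\varphi(\tau)$ if and only if $\pi(p)\Vdash\varphi(\pi(\tau))$. It fixes a nice name if it fixes every condition occurring in it.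
\end{itemize}

\subsection*{Conditions and order}
The generators are indexed by $I=\kappa^+\times\kappa$. The \emph{level} of an index is $\operatorname{lev}(\nu,\xi)=\nu$, and $I_{<\nu}=\nu\times\kappa$. Each level contains $\kappa$ indices.

\begin{definition}\label{def:condition}
Consider tuples $p=(\delta_p,s_p,(h^p_a)_{a\in s_p},\Pi_p)$ such that
\begin{itemize}
\item[(C1)] $\delta_p<\kappa$; $s_p\subseteq I$ and $|s_p|<\kappa$; $h^p_a\in\operatorname{Sym}(\delta_p)$ for $a\in s_p$; and $\Pi_p$ is a set of fewer than $\kappa$ pairs $(\gamma,u)$ with $\gamma\le\delta_p$ and $u\subseteq s_p$, called \emph{promises}.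
\end{itemize}
For $u\subseteq s_p$ and $\mu<\kappa^+$ put
\[
K_p[u]=\langle h^p_a:a\in u\rangle,\qquad K_p=K_p[s_p],\qquad K_p^{<\mu}=K_p[s_p\cap I_{<\mu}],
\]
\[
\mathcal U_p=\{(\delta_p\setminus\gamma,\,K_p[u]):(\gamma,u)\in\Pi_p\}.
\]
The tuple $p$ is a \emph{condition} if moreover
\begin{itemize}
\item[(C2)] $K_p$ is locally finite;
\item[(C3)] $h^p_a\notin K_p^{<\operatorname{lev}a}$ for all $a\in s_p$;
\item[(C4)] $K_p$ controls $\mathcal U_p$.
\end{itemize}
For conditions $p,q$ let $q\le p$ if
\begin{itemize}
\item[(E1)] $\delta_p\le\delta_q$, $s_p\subseteq s_q$, $\Pi_p\subseteq\Pi_q$, and $h^q_a\restriction\delta_p=h^p_a$ for $a\in s_p$;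
\item[(E2)] the restriction map $K_q[s_p]\to K_p$ is injective;
\item[(E3)] $K_q[s_p]$ acts freely on $\delta_q\setminus\delta_p$.
\end{itemize}
Let $\mathbb P$ be the set of conditions with this order.
\end{definition}

We have $|K_p|<\kappa$, since $|s_p|<\kappa$ and $\kappa$ is uncountable. Under (E1) the restriction map takes $K_q[u]$ onto $K_p[u]$ for $u\subseteq s_p$, so (E2) makes it an isomorphism.

Clause (E2) says that relations among generators are never given up; with (C2) it makes the generic group locally finite. Clause (E3) says that no fixed points are added; it makes the generic group $\kappa$-cofinitary. A promise $(\gamma,u)$ concerns all points from $\gamma$ on, including those added later, and it prepares a surgery at such points. Clause (C3) guarantees that a generator of level $\nu$ is never identified with an element of the group generated by lower levels; if it were, every involution commuting with that group would commute with the generator, and surgery could not change it. Relations among generators of the same level are allowed, and the proof of maximality will create one.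

The relation $\le$ is reflexive. For transitivity let $r\le q\le p$. Clause (E1) is immediate, and the restriction $K_r[s_p]\to K_q[s_p]\to K_p$ is a composition of injective maps. Let $1\ne g\in K_r[s_p]$. Then $g$ has no fixed point in $\delta_r\setminus\delta_q$, as $g\in K_r[s_q]$. Also $g\restriction\delta_q$ is a non-identity element of $K_q[s_p]$, so $g$ has no fixed point in $\delta_q\setminus\delta_p$. The tuple $(0,\emptyset,\emptyset,\emptyset)$ is the largest condition.

A permutation $\pi$ of $I$ is \emph{level-preserving} if $\operatorname{lev}\pi(a)=\operatorname{lev}a$ for all $a$. It acts on conditions by renaming: $\pi(p)$ has $\delta_{\pi(p)}=\delta_p$, $s_{\pi(p)}=\pi[s_p]$, $h^{\pi(p)}_{\pi(a)}=h^p_a$ and $\Pi_{\pi(p)}=\{(\gamma,\pi[u]):(\gamma,u)\in\Pi_p\}$. Indices enter Definition~\ref{def:condition} only through equality and comparison of levels, so this is an automorphism of $\mathbb P$. It fixes $p$ if $\pi$ fixes $s_p$ pointwise.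

\begin{lemma}\label{lem:closed}
$\mathbb P$ is ${<}\kappa$-closed.
\end{lemma}

\begin{proof}
Let $\langle p_i:i<\eta\rangle$ be decreasing with $\eta<\kappa$; we may assume that $\eta$ is a limit. Write $\delta_i,s_i$ for $\delta_{p_i},s_{p_i}$. Let $p$ be given by $\delta_p=\sup_i\delta_i$, $s_p=\bigcup_is_i$, $\Pi_p=\bigcup_i\Pi_{p_i}$ and $h^p_a=\bigcup\{h^{p_i}_a:a\in s_i\}$. Clause (C1) holds because $\kappa$ is regular, and (E1) holds for $p$ and each $p_i$.

Let $g\in K_p[s_i]$ and $j\ge i$. Then $g\restriction\delta_j\in K_{p_j}[s_i]$. If $g$ is trivial on $\delta_i$, then (E2) for $p_j\le p_i$ shows that $g$ is trivial on $\delta_j$ for every $j\ge i$, so $g=1$. If $g\ne1$, then $g\restriction\delta_j\ne1$ by what was just shown, and (E3) for $p_j\le p_i$ shows that $g$ has no fixed point in $\delta_j\setminus\delta_i$. So (E2) and (E3) hold for $p$ and $p_i$. It remains to see that $p$ is a condition.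

(C2) $K_p$ is the increasing union of the groups $K_p[s_i]\cong K_{p_i}$.

(C3) A failure is an equation between $h^p_a$ and a word in finitely many $h^p_b$ of lower level. All these indices lie in some $s_i$, and the equation restricts to a failure of (C3) in $p_i$.

(C4) Let promises $(\gamma_k,u_k)\in\Pi_p$, points $z_k\in\delta_p\setminus\gamma_k$ $(k=1,2)$ and $g\in K_p$ be given. Choose $i$ with both promises in $\Pi_{p_i}$, $z_1,z_2<\delta_i$ and $g\in K_p[s_i]$. The groups $K_p[u_k]$ are contained in $K_p[s_i]$, and the isomorphism $K_p[s_i]\to K_{p_i}$ maps them onto $K_{p_i}[u_k]$. Take $T,D\subseteq K_{p_i}$ for $z_1,z_2,g\restriction\delta_i$, and pull them back along this isomorphism.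
\end{proof}

\subsection*{Three tools for extending conditions}

\begin{lemma}[new promises]\label{lem:promise}
Let $p$ be a condition. Adding to $\Pi_p$ the promise $(\delta_p,u)$ with $u\subseteq s_p$, or the promise $(0,\emptyset)$, gives a condition below $p$.
\end{lemma}

\begin{proof}
Only (C4) is affected. The new member of $\mathcal U_p$ is $(\emptyset,K_p[u])$ or $(\delta_p,1)$; apply Lemma~\ref{lem:control}(a) or (c).
\end{proof}

\begin{lemma}[transfer of independence]\label{lem:transfer}
Let $r$ be a condition, let $q$ satisfy \textup{(C1)}, and let $\theta:K_q\to K_r$ be a homomorphism such that for each $d\in s_q$ either $\theta(h^q_d)=1$, or $\theta(h^q_d)=h^r_{d'}$ for some $d'\in s_r$ with $\operatorname{lev}d'=\operatorname{lev}d$. Then \textup{(C3)} holds for $q$ at every index $d$ of the second kind.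
\end{lemma}

\begin{proof}
Looking at generators, $\theta$ maps $K_q^{<\mu}$ into $K_r^{<\mu}$ for every $\mu$. So $h^q_d\in K_q^{<\operatorname{lev}d}$ would give $h^r_{d'}\in K_r^{<\operatorname{lev}d'}$, against (C3) for $r$.
\end{proof}

Let $p$ be a condition and $E$ a nonempty set with $|E|<\kappa$. Choose any $\delta'<\kappa$ with $\delta'>\delta_p$ and $|\delta'\setminus\delta_p|=|K_p\times E|$, and identify $\delta'\setminus\delta_p$ with the block $B=K_p\times E$. Let $p\langle E\rangle$ be the tuple $(\delta',s_p,(\widehat{h^p_a})_{a\in s_p},\Pi_p)$, in the notation of Section~\ref{sec:blocks} with $\Omega=\delta_p$ and $K=K_p$.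

\begin{lemma}[block extensions]\label{lem:blockext}
$p'=p\langle E\rangle$ is a condition below $p$. Every group generated by $K_{p'}$ and vertical permutations controls $\mathcal U_{p'}$.
\end{lemma}

\begin{proof}
We have $K_{p'}[u]=\widehat{K_p[u]}$ for $u\subseteq s_p$. Restriction to $\delta_p$ is an isomorphism $K_{p'}\to K_p$ that respects generators, which gives (C2), (C3) and (E2), and $K_{p'}$ acts freely on $B$, which is (E3). For $(\gamma,u)\in\Pi_p$ we have $\gamma\le\delta_p$, so $\delta'\setminus\gamma=(\delta_p\setminus\gamma)\cup B$. Hence $\mathcal U_{p'}=\widehat{\mathcal U_p}$, and Lemma~\ref{lem:block}(b) gives the second statement. Clause (C4) is the case of no vertical permutations.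
\end{proof}

\begin{lemma}\label{lem:dense}
For all $\varepsilon<\kappa$ and $a\in I$ the sets $\{q:\delta_q\ge\varepsilon\}$ and $\{q:a\in s_q\}$ are dense.
\end{lemma}

\begin{proof}
Let $p$ be a condition. For the first set take $E$ of size $\max(|\varepsilon|,\omega)<\kappa$. Then $\lambda=|K_p\times E|$ is infinite and at least $|\varepsilon|$, so $\delta'=\delta_p+\lambda+\varepsilon$ is a legitimate choice in the definition of $p\langle E\rangle$.

For the second set let $a\notin s_p$, $J=\{0\}$, $p'=p\langle\mathbb Z/2\times J\rangle$ and $t=t_\chi$ with $\chi\equiv1$. Let $q$ be $p'$ with the new generator $h^q_a=t$. Then $K_q=\langle K_{p'},t\rangle$ is locally finite by Lemma~\ref{lem:block}(c). It controls $\mathcal U_q=\mathcal U_{p'}$ by Lemma~\ref{lem:blockext}. Clause (C3) at indices in $s_p$ follows from Lemma~\ref{lem:transfer} with $\theta:K_q\to K_p$ the restriction to $\delta_p$. At $a$ it holds because $K_q^{<\operatorname{lev}a}\le K_{p'}$ preserves the two sheets and $t$ interchanges them. Finally $q\le p'$, as $\delta_q=\delta_{p'}$ and $K_q[s_{p'}]=K_{p'}$.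
\end{proof}

\section{The chain condition}\label{sec:cc}

A counting argument reduces the $\kappa^+$-c.c.\ to the amalgamation of two isomorphic conditions $p,p^*$ over a common part $w$ of their index sets. They have the same $\delta$, and corresponding generators are the same permutation of $\delta$. The union of $p$ and $p^*$ fails to be a condition because of (C3): a generator $h_{b^*}$ of $p^*$ equals the generator $h_b$ of $p$, which has lower level. We add a block on which the two copies differ and the generators in $w$ remain common. The copy of $K_{p^*}$ will be a conjugate of the copy of $K_p$ by a vertical involution.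

\begin{example}\label{ex:amalgam}
Let $\delta_p=2$, $s_p=\{b\}$, $\Pi_p=\emptyset$, and let $h=h^p_b$ be the transposition, so $K_p=\{1,h\}$. Let $p^*$ be the same condition with an index $b^*$ of higher level. Add the block $K_p\times\mathbb Z/2$. On it $\hat h$ interchanges $(1,0)\leftrightarrow(h,0)$ and $(1,1)\leftrightarrow(h,1)$. Let $t$ interchange $(1,0)\leftrightarrow(1,1)$ and fix all other points. Then $t\hat ht^{-1}$ equals $h$ on $\delta_p$ and interchanges $(1,1)\leftrightarrow(h,0)$ and $(1,0)\leftrightarrow(h,1)$. It acts freely on the block, so it is a legitimate extension of $h^{p^*}_{b^*}$. It does not preserve the sheets, so it is not in $\langle\hat h\rangle$. The involution $t$ changes sheets exactly over the subgroup generated by the levels below $b$, which is trivial here. In general we use one such component for each index $b\notin w$.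
\end{example}

Recall that a subset of $\kappa^+$ is \emph{stationary} if it meets every closed unbounded set; that stationary sets have size $\kappa^+$; that $\{\xi<\kappa^+:\operatorname{cf}\xi=\kappa\}$ is stationary; and Fodor's lemma: a function $\phi$ on a stationary set $S\subseteq\kappa^+$ with $\phi(\xi)<\xi$ for all $\xi\in S$ is constant on a stationary subset of $S$.

\begin{lemma}\label{lem:cc}
$\mathbb P$ is $\kappa^+$-c.c.
\end{lemma}

\begin{proof}
Let $p_\xi$ $(\xi<\kappa^+)$ be conditions and $s_\xi=s_{p_\xi}$. We find $\xi<\eta$ with $p_\xi$ and $p_\eta$ compatible.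

\emph{Thinning out.} If $\operatorname{cf}\xi=\kappa$, then $\phi(\xi)=\sup\{\mu+1:\mu\in\operatorname{lev}[s_\xi]\cap\xi\}$ is below $\xi$, since $|s_\xi|<\kappa$. By Fodor's lemma $\phi$ has a constant value $\nu$ on a stationary set $S$, and $\operatorname{lev}[s_\xi]\subseteq\nu\cup[\xi,\kappa^+)$ and $\nu<\xi$ for $\xi\in S$. The set $I_{<\nu}$ has size at most $\kappa$, so it has at most $\kappa^{<\kappa}=\kappa$ subsets of size less than $\kappa$. Hence $s_\xi\cap I_{<\nu}$ is a fixed set $w$ for all $\xi$ in a set $S'\subseteq S$ of size $\kappa^+$.

For $\xi\in S'$ let $\rho_\xi<\kappa$ be the order type of $s_\xi\setminus w$ in the lexicographic order of $I$. The increasing enumeration identifies $s_\xi$ with the disjoint union $w\sqcup\rho_\xi$. The \emph{type} of $p_\xi$ consists of $\rho_\xi$, of $\delta_{p_\xi}$, and of the following data transported to $w\sqcup\rho_\xi$: the relation ``same level'', the family $(h^{p_\xi}_a)$, and the set $\Pi_{p_\xi}$. Fix $\rho,\delta<\kappa$. There are at most $2^{<\kappa}\le\kappa$ relations and at most $\kappa^{<\kappa}=\kappa$ families of permutations of $\delta$ indexed by $w\sqcup\rho$.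 There are at most $\kappa$ pairs consisting of an ordinal $\gamma\le\delta$ and a subset of $w\sqcup\rho$, hence at most $\kappa^{<\kappa}=\kappa$ sets of fewer than $\kappa$ such pairs. So there are at most $\kappa$ types, and $\kappa^+$ many $\xi\in S'$ have the same type. Among them choose $\xi<\eta$ with $\eta>\sup\operatorname{lev}[s_\xi]$.

Write $p=p_\xi$, $p^*=p_\eta$, $A=s_p\setminus w$, and let $\sigma:s_p\to s_{p^*}$ be the bijection given by the enumerations. It is the identity on $w$, and
\[
\delta_{p^*}=\delta_p,\qquad h^{p^*}_{\sigma(a)}=h^p_a,\qquad\Pi_{p^*}=\{(\gamma,\sigma[u]):(\gamma,u)\in\Pi_p\}.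
\]
The levels of $w$ are below $\nu$, those of $A$ are at least $\nu$, and those of $\sigma[A]$ are at least $\eta$, so they exceed all levels of $s_p$. In particular $s_p\cap s_{p^*}=w$. The map $\sigma$ preserves the relation $\operatorname{lev}a<\operatorname{lev}b$, because on $A$ this relation is determined by the lexicographic order and the relation ``same level''.

\emph{The involution.} Put $L=K_p[w]$, and $M_b=K_p^{<\operatorname{lev}b}$ for $b\in A$. Then $L\le M_b$, and $h^p_b\notin M_b$ by (C3). Let $J=A\cup\{\infty\}$ and $p'=p\langle\mathbb Z/2\times J\rangle$. Define $\chi:K_p\times J\to\mathbb Z/2$ by $\chi(k,\infty)=1$ for all $k$ and, for $b\in A$, by $\chi(k,b)=1$ if and only if $k\in M_b$. Let $t=t_\chi$. For $g\in K_p$ we have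
\[
\hat gt(k,i,j)=(gk,\,i+\chi(k,j),\,j),\qquad t\hat g(k,i,j)=(gk,\,i+\chi(gk,j),\,j).
\]
So on the component $B_\infty$ the involution $t$ commutes with $K_{p'}$, and on $B_b$ it commutes with $\hat M_b$, because $gk\in M_b$ if and only if $k\in M_b$ when $g\in M_b$. Since $t$ is the identity on $\delta_p$ and $L\le M_b$ for all $b$, it commutes with $\hat L$ everywhere.

\emph{The amalgam.} Let $c$ be an index whose level is above all levels of $s_p\cup s_{p^*}$. Define $q$ by $\delta_q=\delta_{p'}$, $s_q=s_p\cup s_{p^*}\cup\{c\}$, $\Pi_q=\Pi_p\cup\Pi_{p^*}$ and
\[
h^q_a=h^{p'}_a,\qquad h^q_{\sigma(a)}=t\,h^{p'}_a\,t^{-1}\quad(a\in s_p),\qquad h^q_c=t .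
\]
The two definitions agree for $a\in w$, since $t$ commutes with $\hat L$. The generator $h^q_c$ is included so that $t\in K_q$: the sets $T,D$ in (C4) must lie in $K_q$, and ours will involve $t$. Thus $K_q=\langle K_{p'},t\rangle$, which is locally finite by Lemma~\ref{lem:block}(c), and $K_q[\sigma[u]]=tK_{p'}[u]t^{-1}$ for $u\subseteq s_p$.

(C3) For $a\in s_p$, the indices of $s_q$ of level below $\operatorname{lev}a$ all lie in $s_p$, so the clause is (C3) for $p'$. For $\sigma(b)$ with $b\in A$, the indices of $s_q$ of lower level form the set $s_p\cup\sigma[s_p\cap I_{<\operatorname{lev}b}]$, so $K_q^{<\operatorname{lev}\sigma(b)}=\langle K_{p'},t\hat M_bt^{-1}\rangle$. On $B_b$ the group $t\hat M_bt^{-1}$ acts as $\hat M_b$, so the whole group preserves the sheets of $B_b$. On the other hand, with $h=h^p_b$, we have $h^{-1}\notin M_b$ and $1\in M_b$, so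
\[
t\hat ht^{-1}(h^{-1},0,b)=t\hat h(h^{-1},0,b)=t(1,0,b)=(1,1,b),
\]
and $h^q_{\sigma(b)}$ does not preserve these sheets. For $c$, the group $K_q^{<\operatorname{lev}c}=\langle K_{p'},tK_{p'}t^{-1}\rangle$ acts on $B_\infty$ as $K_{p'}$ and preserves the sheets, while $t$ interchanges them.

(C4) By Lemma~\ref{lem:blockext}, $K_q$ controls $\mathcal U_{p'}$. A promise $(\gamma,u)\in\Pi_p$ contributes to $\mathcal U_q$ the pair $(\delta_q\setminus\gamma,K_{p'}[u])\in\mathcal U_{p'}$. The promise $(\gamma,\sigma[u])\in\Pi_{p^*}$ contributes $(\delta_q\setminus\gamma,tK_{p'}[u]t^{-1})$, which is the conjugate of the former pair by $t$, because $t$ is the identity on $\delta_p\supseteq\gamma$ and so maps $\delta_q\setminus\gamma$ onto itself. Lemma~\ref{lem:control}(b) applies.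

\emph{Order.} We have $q\le p'\le p$, since $\delta_q=\delta_{p'}$ and $K_q[s_p]=K_{p'}$. For $q\le p^*$ note that $K_q[s_{p^*}]=tK_{p'}t^{-1}$. As $t$ is the identity on $\delta_p$, the permutations $tgt^{-1}$ and $g$ agree on $\delta_p$ for $g\in K_{p'}$; this gives (E1), and (E2) follows from (E2) for $p'\le p$. The fixed points of $tgt^{-1}$ are the $t$-images of the fixed points of $g$, and $t$ preserves $\delta_q\setminus\delta_p$; so (E3) follows from (E3) for $p'\le p$.
\end{proof}

By Lemmas~\ref{lem:closed} and~\ref{lem:cc} and (F1), (F2), forcing with $\mathbb P$ preserves all cardinals and the standing hypotheses. The size of $\mathbb P$ is $\kappa^+$. Indeed, every subset of $I$ of size less than $\kappa$ lies in some $I_{<\nu}$, so there are at most $\kappa^+\cdot\kappa^{<\kappa}=\kappa^+$ choices for $s_p$, and given $s_p$ there are at most $\kappa$ choices for the other coordinates, by the count made for types. Lemma~\ref{lem:dense} gives $|\mathbb P|\ge|I|=\kappa^+$. In the proof of Theorem~\ref{thm:main}, the hypothesis $\kappa^{<\kappa}=\kappa$ enters only through these counts.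

\section{The generic group}\label{sec:generic}

Let $\mathbb G\subseteq\mathbb P$ be generic over $V$. For $a\in I$ let $h_a=\bigcup\{h^p_a:p\in\mathbb G,\ a\in s_p\}$. By Lemma~\ref{lem:dense}, $h_a\in S(\kappa)$. Put $G=\langle h_a:a\in I\rangle$, and $G[s]=\langle h_a:a\in s\rangle$ for $s\subseteq I$.

\begin{lemma}\label{lem:generic}
For $p\in\mathbb G$, restriction to $\delta_p$ is an isomorphism $G[s_p]\to K_p$, and $G[s_p]$ acts freely on $\kappa\setminus\delta_p$. The group $G$ is locally finite, $\kappa$-cofinitary and of size $\kappa^+$.
\end{lemma}

\begin{proof}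
The ordinals $\delta_q$ with $q\in\mathbb G$, $q\le p$ are cofinal in $\kappa$, and $g\restriction\delta_q\in K_q[s_p]$ for $g\in G[s_p]$ and such $q$. Let $1\ne g\in G[s_p]$. Then $g\restriction\delta_q\ne1$ whenever $\delta_q$ is large enough. By (E2), $g\restriction\delta_p\ne1$, and by (E3), $g$ has no fixed point in $\delta_q\setminus\delta_p$. This proves the first sentence.

Any finitely many elements of $G$ lie in $G[s_p]$ for some $p\in\mathbb G$. So $G$ is locally finite by (C2), and each non-identity element has all its fixed points below some $\delta_p<\kappa$. If $\operatorname{lev}a<\operatorname{lev}b$, take $p\in\mathbb G$ with $a,b\in s_p$; then $h^p_a\in K_p^{<\operatorname{lev}b}$ and $h^p_b\notin K_p^{<\operatorname{lev}b}$, so $h_a\ne h_b$. Hence $\kappa^+\le|G|\le|I|=\kappa^+$.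
\end{proof}

It remains to prove that $G$ is maximal. Suppose not. If $G^+\supsetneq G$ is $\kappa$-cofinitary and $f\in G^+\setminus G$, then $\langle G,f\rangle\le G^+$ is $\kappa$-cofinitary. Let $\dot f$ be a nice name for $f\subseteq\kappa\times\kappa$, let $\dot G$ and $\dot h_a$ be the names given by the definitions above, and let $p_0\in\mathbb G$ force that $\dot f\in S(\kappa)\setminus\dot G$ and that $\langle\dot G,\dot f\rangle$ is $\kappa$-cofinitary. By Lemma~\ref{lem:cc} at most $\kappa$ conditions occur in $\dot f$. Fix $\nu<\kappa^+$ such that $I_{<\nu}$ contains $s_{p_0}$ and $s_q$ for every $q$ occurring in $\dot f$. By (F4),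
\begin{equation}\label{eq:symmetry}
\text{level-preserving permutations of $I$ fixing $I_{<\nu}$ pointwise fix $p_0$ and $\dot f$.}
\end{equation}
Let $a=(\nu,0)$.

\begin{lemma}\label{lem:hit}
For every $\varepsilon<\kappa$, the set of conditions forcing $\exists x\ge\varepsilon\,(\dot h_a(x)=\dot f(x))$ is dense below $p_0$.
\end{lemma}

This lemma finishes the proof of Theorem~\ref{thm:main}. By genericity $h_a$ and $f$ agree on an unbounded subset of $\kappa$, which has size $\kappa$ by regularity. So $f^{-1}h_a\in\langle G,f\rangle$ has $\kappa$ fixed points, hence $f=h_a\in G$, a contradiction.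

The difficulty in Lemma~\ref{lem:hit} is the following. Given $p$ with $a\in s_p$, we have to extend $p$ in order to learn a value $f(x)=y$ at a new point $x$, and the extension will already have decided $h_a(x)$. By \eqref{eq:symmetry} we can instead extend a copy $\bar p$ of $p$ in which the indices of level at least $\nu$ have been renamed. The extension $r$ decides $\dot f(x)=y$, leaves the original indices unused, and carries on its new points a free action of a group $H\cong K_p$. The generators of level below $\nu$ are shared by $p$ and $r$ and must not be changed. The others we define by conjugating their copies with a swap, as in Example~\ref{ex:finite}. A promise made in $\bar p$, before $r$ is chosen, ensures that Lemma~\ref{lem:surgery} is available in $r$.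

\begin{proof}[Proof of Lemma~\ref{lem:hit}]
Let $p\le p_0$. By Lemma~\ref{lem:dense} we may assume $a\in s_p$ and $\delta_p\ge\varepsilon$. Let $w=s_p\cap I_{<\nu}$ and $A=s_p\setminus w$, so $a\in A$.

\emph{Step 1: the copy $\bar p$.} Each level has $\kappa$ indices, so there are a set $A'\subseteq I\setminus s_p$ and a level-preserving bijection $\sigma:A\to A'$. Extend $\sigma$ by the identity on $w$. Let $\pi$ interchange $b$ and $\sigma(b)$ for $b\in A$ and fix all other indices, and let $\bar p=\pi(p)$. Then
\[
\delta_{\bar p}=\delta_p,\quad s_{\bar p}=w\cup A'=\sigma[s_p],\quad h^{\bar p}_{\sigma(b)}=h^p_b,\quad\Pi_{\bar p}=\{(\gamma,\sigma[u]):(\gamma,u)\in\Pi_p\},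
\]
and $\bar p\le\pi(p_0)=p_0$ by \eqref{eq:symmetry}. Let $\bar p^+\le\bar p$ be obtained by adding the promise $(\delta_p,s_{\bar p})$, as in Lemma~\ref{lem:promise}.

\emph{Step 2: deciding a value of $\dot f$.} We claim that there are $r\le\bar p^+$ and $x,y\in\delta_r\setminus\delta_p$ such that
\begin{itemize}
\item[(a)] $r\Vdash\dot f(x)=y$, and $y\notin K_r[s_{\bar p}]\,x$;
\item[(b)] $s_r\cap A=\emptyset$;
\item[(c)] $K_r$ acts freely on a nonempty set $Z\subseteq\delta_r$ with $x,y\notin Z$.
\end{itemize}
Let $\mathbb G'$ be a generic filter containing $\bar p^+$, and let $G'$ and $f'$ be the values of $\dot G$ and $\dot f$. Since $\bar p^+\le p_0$, we have $f'\notin G'$ and $\langle G',f'\rangle$ is $\kappa$-cofinitary. So for each $g\in G'[s_{\bar p}]$ the element $(f')^{-1}g$ is not the identity and has fewer than $\kappa$ fixed points. As $|G'[s_{\bar p}]|<\kappa$ and $\kappa$ is regular, there is $x<\kappa$ outside $\delta_p$, outside $(f')^{-1}[\delta_p]$ and outside all these fixed point sets. Then $x$ and $y=f'(x)$ are at least $\delta_p$, and $y\notin G'[s_{\bar p}]x$. Choose $r\in\mathbb G'$ with $r\le\bar p^+$, $r\Vdash\dot f(x)=y$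 and $x,y<\delta_r$. The elements of $K_r[s_{\bar p}]$ are restrictions of elements of $G'[s_{\bar p}]$, so (a) holds.

For (b), choose $A''$ disjoint from $s_r\cup s_p\cup A'$ with a level-preserving bijection $A\to A''$, and let $\pi'$ interchange $A$ and $A''$ along it and fix all other indices. It fixes $I_{<\nu}$ and $s_{\bar p}=w\cup A'$ pointwise, so it fixes $\dot f$ and $\bar p^+$. Hence $\pi'(r)\le\bar p^+$, $\pi'(r)\Vdash\dot f(x)=y$, and $K_{\pi'(r)}[s_{\bar p}]=K_r[s_{\bar p}]$. Moreover $\pi'[s_r]\cap A=\emptyset$ because $s_r\cap A''=\emptyset$. Replace $r$ by $\pi'(r)$. For (c), replace $r$ by $r\langle\{0\}\rangle$ and let $Z$ be the new block. This keeps (a) and (b), since the index set and the action on the old points do not change.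

\emph{Step 3: the swap.} Let $H=K_r[s_{\bar p}]$, $L=K_r[w]\le H$, $e=h^r_{\sigma(a)}\in H$ and $x'=ex$. As $r\le\bar p$, the group $H$ acts freely on $\delta_r\setminus\delta_p$, and restriction to $\delta_p$ is injective on $H$. So $x'\in\delta_r\setminus\delta_p$, and $x',y$ have trivial stabilizers in $L$. Also $Lx'\cap Ly=\emptyset$, since $lx'=l'y$ would give $y=(l')^{-1}lex\in Hx$. The promise $(\delta_p,s_{\bar p})\in\Pi_r$ gives $(\delta_r\setminus\delta_p,H)\in\mathcal U_r$. Let $t$ be the $L$-swap of $x'$ and $y$. By Lemma~\ref{lem:surgery}, $\Gamma=\langle K_r,t\rangle$ is locally finite and controls $\mathcal U_r$. The involution $t$ moves only points of $Hx\cup Hy$. This set is disjoint from $\delta_p$ and from $Z$, since both are $H$-invariant and contain neither $x$ nor $y$. So $t$ is the identity on $\delta_p$ and on $Z$. We claim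
\begin{equation}\label{eq:dagger}
t\,e\,t^{-1}(x)=y .
\end{equation}
It suffices to show that $t$ fixes $x$, for then $tet^{-1}x=tex=tx'=y$. We have $x\notin Ly$ because $y\notin Hx$. Suppose $x\in Lx'$, say $x=lex$ with $l\in L$. Then $le=1$ by freeness, so $h^r_{\sigma(a)}=e\in L\le K_r^{<\nu}$. As $\operatorname{lev}\sigma(a)=\nu$, this contradicts (C3) for $r$.

\emph{Step 4: the condition $q$.} Choose $c\in I\setminus(s_r\cup A)$ of level $\nu$. Define $q$ by $\delta_q=\delta_r$, $s_q=s_r\cup A\cup\{c\}$, $\Pi_q=\Pi_r\cup\Pi_p$ and
\[
h^q_b=h^r_b\ \ (b\in s_r),\qquad h^q_b=t\,h^r_{\sigma(b)}\,t^{-1}\ \ (b\in A),\qquad h^q_c=t .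
\]
The three cases are disjoint by (b), and $K_q=\Gamma$. Since $t$ commutes with $L$, the formula $h^q_b=th^r_{\sigma(b)}t^{-1}$ also holds for $b\in w$, hence for all $b\in s_p$, and
\begin{equation}\label{eq:conj}
K_q[u]=t\,K_r[\sigma[u]]\,t^{-1}\qquad(u\subseteq s_p).
\end{equation}
Clause (C1) holds because $s_p\subseteq s_q$ and $\delta_p\le\delta_q$, and (C2) was obtained in Step 3.

(C3) Lemma~\ref{lem:retraction}, applied to $K_r$, $Z$ and $t$, gives $t\notin K_r$ and a homomorphism $\theta:\Gamma\to K_r$ with $\theta(h^q_b)=h^r_b$ for $b\in s_r$, $\theta(h^q_b)=h^r_{\sigma(b)}$ for $b\in A$, and $\theta(h^q_c)=1$. As $\sigma$ preserves levels, Lemma~\ref{lem:transfer} gives (C3) at all indices in $s_r\cup A$. The indices in $A\cup\{c\}$ have level at least $\nu$, so $K_q^{<\nu}\le K_r$, and (C3) at $c$ follows from $t\notin K_r$. Note that $h^q_a=h^q_c\,h^q_{\sigma(a)}\,(h^q_c)^{-1}$ is a relation among three generators of level $\nu$.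

(C4) Promises in $\Pi_r$ contribute members of $\mathcal U_r$ to $\mathcal U_q$. Let $(\gamma,u)\in\Pi_p$. Then $(\gamma,\sigma[u])\in\Pi_{\bar p}\subseteq\Pi_r$, so $(\delta_r\setminus\gamma,K_r[\sigma[u]])\in\mathcal U_r$. As $\gamma\le\delta_p$, the involution $t$ maps $\delta_r\setminus\gamma$ onto itself, and by \eqref{eq:conj} the pair $(\delta_q\setminus\gamma,K_q[u])$ is the conjugate by $t$ of that member of $\mathcal U_r$. Since $\Gamma$ controls $\mathcal U_r$, Lemma~\ref{lem:control}(b) shows that it controls $\mathcal U_q$.

\emph{Step 5: $q$ extends $r$ and $p$.} We have $q\le r$, as $\delta_q=\delta_r$ and $K_q[s_r]=K_r$. For $q\le p$, we have $s_p\subseteq s_q$ and $\Pi_p\subseteq\Pi_q$. Since $t$ is the identity on $\delta_p$,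
\[
h^q_b\restriction\delta_p=h^r_{\sigma(b)}\restriction\delta_p=h^{\bar p}_{\sigma(b)}=h^p_b\qquad(b\in s_p).
\]
By \eqref{eq:conj}, $K_q[s_p]=tHt^{-1}$. For $g\in H$, the permutation $tgt^{-1}$ agrees with $g$ on $\delta_p$, and its fixed points in $\delta_r\setminus\delta_p$ are the $t$-images of those of $g$. So (E2) and (E3) follow from the properties of $H$ noted in Step 3.

By \eqref{eq:dagger}, $h^q_a(x)=y$, so $q\Vdash\dot h_a(x)=y$. Since $q\le r$, also $q\Vdash\dot f(x)=y$, and $x\ge\delta_p\ge\varepsilon$.
\end{proof}

Together with Lemmas~\ref{lem:closed}, \ref{lem:cc} and~\ref{lem:generic} and the computation of $|\mathbb P|$ in Section~\ref{sec:cc}, this proves Theorem~\ref{thm:main}.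

\section{The continuum at $\kappa$, subgroups and transitivity}\label{sec:further}

Part (ii) of Theorem~\ref{thm:extra} was proved in Section~\ref{sec:small}; it shows that $G$ has the least possible size. We prove the other parts.

\begin{proof}[Proof of Theorem~\ref{thm:extra}(i)]
An antichain of $\mathbb P$ is a subset of size at most $\kappa$ of a set of size $\kappa^+$, and a nice name for a subset of $\kappa$ is given by $\kappa$ antichains. So there are at most $((\kappa^+)^\kappa)^\kappa=(\kappa^+)^\kappa=2^\kappa$ nice names, and by (F3) the extension has at most $(2^\kappa)^V$ subsets of $\kappa$. It has at least that many because cardinals are preserved. For the second statement let $\lambda>\kappa^+$ be a cardinal. First add $\lambda$ Cohen subsets of $\kappa$, by partial functions from $\lambda\times\kappa$ to $2$ of size less than $\kappa$. This forcing is ${<}\kappa$-closed, and it is $\kappa^+$-c.c.\ because $\kappa^{<\kappa}=\kappa$. The extension has the same cardinals, satisfies the standing hypotheses, and satisfies $2^\kappa\ge\lambda$. Forcing with the $\mathbb P$ of that model gives $|G|=\kappa^+<\lambda\le2^\kappa$.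
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:extra}(iii)]
Let $Q$ be a nontrivial locally finite group in $V[\mathbb G]$ with $|Q|<\kappa$. We may take its underlying set to be a cardinal below $\kappa$. Then its multiplication table lies in $V$ by (F1), and $Q$ is locally finite in $V$ as well. We show that the conditions $q$ such that $Q$ embeds into $K_q$ are dense. This suffices, since $K_q\cong G[s_q]\le G$ for $q\in\mathbb G$ by Lemma~\ref{lem:generic}.

Given $p$, let $p'=p\langle Q\rangle$, with block $K_p\times Q$. For $z\in Q$ let $v_z$ be the vertical permutation with $v_z(k,\eta)=(k,z\eta)$. The map $z\mapsto v_z$ is an injective homomorphism onto a group $Q'$. This group commutes with $K_{p'}$, because it is trivial on $\delta_p$ and the two groups act on different coordinates of the block. Choose $\mu$ above all levels of $s_p$ and distinct indices $c_z$ $(1\ne z\in Q)$ of level $\mu$. Let $q$ be $p'$ with the new generators $h^q_{c_z}=v_z$, so that $K_q=K_{p'}Q'$.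

For (C2), a finitely generated subgroup of $K_q$ lies in a product $K_0Q_0$ of commuting finite subgroups $K_0\le K_{p'}$ and $Q_0\le Q'$. For (C3) at $b\in s_p$, the indices of $s_q$ of level below $\operatorname{lev}b$ lie in $s_p$, so the clause is (C3) for $p'$. At $c_z$ we have $K_q^{<\mu}=K_{p'}$, which preserves the second coordinate on the block, while $v_z$ changes it. Clause (C4) holds by Lemma~\ref{lem:blockext}, as $\mathcal U_q=\mathcal U_{p'}$. Finally $q\le p'\le p$, since $\delta_q=\delta_{p'}$ and $K_q[s_{p'}]=K_{p'}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:extra}(iv)]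
Every permutation of $F$ is a product of transpositions of points of $F$, and a product of elements of $G$ that preserve $F$ restricts to the product of the restrictions. So it suffices to show, for $x\ne y$ in $F$, that the conditions $q$ with $F\subseteq\delta_q$ and $h^q_c\restriction F=(x\;y)$ for some $c\in s_q$ are dense. This is a surgery with $L=1$ at old points, and the promise $(0,\emptyset)$ covers it.

Let $p$ be given, with $F\subseteq\delta_p$ by Lemma~\ref{lem:dense}. Let $p^+\le p$ be obtained by adding the promise $(0,\emptyset)$, as in Lemma~\ref{lem:promise}, and let $r=p^+\langle\{0\}\rangle$, with block $Z$. Then $(\delta_r,1)\in\mathcal U_r$. The swap of $x$ and $y$ for the trivial group is the transposition $t=(x\;y)$ of $\delta_r$, and by Lemma~\ref{lem:surgery} the group $\Gamma=\langle K_r,t\rangle$ is locally finite and controls $\mathcal U_r$. Let $q$ be $r$ with the new generator $h^q_c=t$ for some $c\notin s_r$. Then $K_q=\Gamma$ and $\mathcal U_q=\mathcal U_r$, which gives (C2) and (C4). As $t$ is the identity on $Z$, Lemma~\ref{lem:retraction} gives $t\notin K_r$ and a homomorphism $\theta:\Gamma\to K_r$ that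 is the identity on $K_r$ with $\theta(t)=1$. Clause (C3) at $b\in s_r$ follows from Lemma~\ref{lem:transfer}, and at $c$ from $K_q^{<\operatorname{lev}c}\le K_r$. Finally $q\le r\le p$, since $\delta_q=\delta_r$ and $K_q[s_r]=K_r$.
\end{proof}

Every bijection between two finite subsets of $\kappa$ extends to a permutation of their union. So by (iv) the group $G$ acts $n$-transitively on $\kappa$ for every $n<\omega$.

\begin{thebibliography}{9}

\bibitem{FS}
Vera Fischer and Corey Bacal Switzer,
\emph{The Structure of $\kappa$-Maximal Cofinitary Groups},
arXiv:2104.03791 (2021).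

\end{thebibliography}
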